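\title{Linear forms on nondegenerate manifolds: the convergence case without monotonicity}

\begin{abstract}
Let $\mathbf{f}:U\to\mathbb{R}^n$ be a nondegenerate map on an open set $U\subset\mathbb{R}^d$, and let $\Psi$ be any positive function, monotone or not, with $\sum_h h^{n-1}\Psi(h)<\infty$. We prove that for almost all $x\in U$ the inequality $\|\mathbf{a}\cdot\mathbf{f}(x)\|<\Psi(|\mathbf{a}|_\infty)$ has only finitely many solutions $\mathbf{a}\in\mathbb{Z}^n$, as conjectured by Beresnevich. The result is obtained in a quantitative form that is uniform in $\Psi$. The proof splits according to the size of the gradient of $\mathbf{a}\cdot\mathbf{f}$. Small gradients are removed by a theorem of Bernik, Kleinbock and Margulis. For intermediate gradients we fix the largest coordinate of $\mathbf{a}$, subtract, and apply the same theorem to the remaining $n-1$ functions. For $n=2$ one further range is treated by an elementary count.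
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $n$ and $d$ are positive integers. For $x\in\mathbb{R}$ let $\|x\|=\min\{|x-z|:z\in\mathbb{Z}\}$, and for $\mathbf{a}=(a_1,\dots,a_n)\in\mathbb{Z}^n$ let $|\mathbf{a}|_\infty=\max_i|a_i|$ be the \emph{height} of $\mathbf{a}$. The symbol $|\cdot|$ denotes the Lebesgue measure of a set and the Euclidean norm of a vector, and $B(x,\rho)$ is an open ball. Let $\Psi:\mathbb{R}\to\mathbb{R}^+$ be a positive function; no monotonicity is assumed. A point $\mathbf{y}\in\mathbb{R}^n$ is called \emph{$\Psi$-approximable} if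
\begin{equation}\label{eq:approx}
\|\mathbf{a}\cdot\mathbf{y}\|<\Psi(|\mathbf{a}|_\infty)
\end{equation}
holds for infinitely many $\mathbf{a}\in\mathbb{Z}^n$. The inequality says that $|\mathbf{a}\cdot\mathbf{y}+a_0|<\Psi(|\mathbf{a}|_\infty)$ for some integer $a_0$, that is, $\mathbf{y}$ lies close to a rational hyperplane.

Two simple facts indicate which $\Psi$ are of interest. The first is the pigeonhole principle. Among the $(H+1)^n$ numbers $\mathbf{a}\cdot\mathbf{y}$ with $\mathbf{a}\in\{0,\dots,H\}^n$, taken modulo $1$, two are within $(H+1)^{-n}$ of each other. So for every integer $H\ge1$ there is a nonzero $\mathbf{a}$ with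
\begin{equation}\label{eq:dirichlet}
|\mathbf{a}|_\infty\le H,\qquad \|\mathbf{a}\cdot\mathbf{y}\|\le(H+1)^{-n}<|\mathbf{a}|_\infty^{-n}.
\end{equation}
If $\Psi(h)=h^{-n}$ for $h\ge1$, every point is therefore $\Psi$-approximable: if $\|\mathbf{a}\cdot\mathbf{y}\|=0$ for some $\mathbf{a}\neq0$ use the multiples of $\mathbf{a}$, and otherwise let $H\to\infty$.

The second fact is a measure estimate. For every $\mathbf{a}\in\mathbb{Z}^n\setminus\{0\}$, every $\varepsilon>0$ and every unit cube $I\subset\mathbb{R}^n$ with edges parallel to the axes,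
\begin{equation}\label{eq:cube}
|\{\mathbf{y}\in I:\|\mathbf{a}\cdot\mathbf{y}\|<\varepsilon\}|\le2\varepsilon .
\end{equation}
Indeed, choose $i$ with $a_i\ne0$ and fix the other coordinates of $\mathbf{y}$. The function $y_i\mapsto\|\mathbf{a}\cdot\mathbf{y}\|$ has period $1/|a_i|$, it is less than $\varepsilon$ on a set of length at most $2\varepsilon/|a_i|$ in each period, and a unit interval consists of $|a_i|$ periods. A vector of height $h\ge1$ has $a_j=\pm h$ for some $j$, so
\begin{equation}\label{eq:count}
\#\{\mathbf{a}\in\mathbb{Z}^n:|\mathbf{a}|_\infty=h\}\le2n(2h+1)^{n-1}\le2n3^{n-1}h^{n-1}.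
\end{equation}
By \eqref{eq:cube}, \eqref{eq:count} and the Borel--Cantelli lemma, if the series
\begin{equation}\label{eq:sum}
\sum_{h=1}^\infty h^{n-1}\Psi(h)
\end{equation}
converges, then almost no point of $\mathbb{R}^n$ is $\Psi$-approximable. For $\Psi(h)=h^{-n}$ the series is the harmonic series, so the convergence condition sits right at the edge of what \eqref{eq:dirichlet} permits.

This argument says nothing about a curve or a surface in $\mathbb{R}^n$, which is a null set. One would guess that the points $\mathbf{f}(x)$ of a parametrized manifold behave like generic points of $\mathbb{R}^n$ unless there is an obstruction. An obstruction is easy to find: if $\mathbf{b}\cdot\mathbf{f}+b_0\equiv0$ for some $\mathbf{b}\in\mathbb{Z}^n\setminus\{0\}$ and $b_0\in\mathbb{Z}$, then all multiples of $\mathbf{b}$ solve \eqref{eq:approx}, whatever $\Psi$ is. The following condition excludes contact of infinite order with hyperplanes.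

Let $U\subset\mathbb{R}^d$ be open. A map $\mathbf{f}=(f_1,\dots,f_n):U\to\mathbb{R}^n$ is \emph{$l$-nondegenerate at $x_0\in U$} if it is $C^l$ on a ball centered at $x_0$ and its partial derivatives at $x_0$ of orders $1,\dots,l$ span $\mathbb{R}^n$; equivalently, some $n$ of them are linearly independent. It is \emph{nondegenerate at $x_0$} if this holds for some $l\in\mathbb{N}$, and \emph{nondegenerate} if it is nondegenerate at almost every point of $U$. A map into an affine hyperplane is nondegenerate nowhere. The Veronese curve $(x,x^2,\dots,x^n)$ is $n$-nondegenerate everywhere, because its derivatives of orders $1,\dots,n$ form a triangular matrix with diagonal $1!,\dots,n!$; for this curve $\mathbf{a}\cdot\mathbf{f}(x)+a_0$ is an integral polynomial of degree at most $n$.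

The main theorem of Beresnevich's paper \cite{Ber} treats the Veronese curve. That paper states, as a ready generalization, that for a nondegenerate map on an interval and any $\Psi$ for which \eqref{eq:sum} converges, almost no point $\mathbf{f}(x)$ is $\Psi$-approximable, and it conjectures the same for open subsets of $\mathbb{R}^d$. We prove this conjecture.

\begin{theorem}\label{thm:conj}
Let $U\subset\mathbb{R}^d$ be open and let $\mathbf{f}:U\to\mathbb{R}^n$ be nondegenerate. Let $\Psi:\mathbb{R}\to\mathbb{R}^+$ be any function for which \eqref{eq:sum} converges. Then for almost all $x\in U$ the point $\mathbf{f}(x)$ is not $\Psi$-approximable.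
\end{theorem}

It follows from a local quantitative statement.

\begin{theorem}\label{thm:main}
Let $U\subset\mathbb{R}^d$ be open and let $\mathbf{f}:U\to\mathbb{R}^n$ be nondegenerate. For almost every $x_0\in U$ there are a ball $V$ centered at $x_0$ and constants $C,\gamma>0$ such that for every $\Psi:\mathbb{R}\to\mathbb{R}^+$ and every $T\ge1$,
\begin{multline*}
\bigl|\{x\in V:\ \|\mathbf{a}\cdot\mathbf{f}(x)\|<\Psi(|\mathbf{a}|_\infty)\text{ for some }\mathbf{a}\in\mathbb{Z}^n,\ |\mathbf{a}|_\infty\ge T\}\bigr|\\
\le C\Bigl(\sum_{h\ge T}h^{n-1}\Psi(h)+T^{-\gamma}\Bigr).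
\end{multline*}
\end{theorem}

The first term on the right is the one given by \eqref{eq:cube} and \eqref{eq:count} in the whole space. The second is the price of working on a manifold; Example~\ref{ex:squares} shows that it cannot be dropped.

Section~\ref{sec:reduction} reduces both theorems to an estimate for vectors of one fixed height, recalls the theorem of Bernik, Kleinbock and Margulis that we use, and locates the difficulty. Section~\ref{sec:parabola} carries out the main step by hand for the parabola. The proof occupies Sections~\ref{sec:generic}--\ref{sec:planar}, and Section~\ref{sec:vector} discusses approximating functions that depend on the whole vector $\mathbf{a}$.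

\section{Reduction to a fixed height}\label{sec:reduction}

Since $\Psi$ is arbitrary, its values at different heights are unrelated, and we must bound the contribution of each height $h$ separately by a multiple of $h^{n-1}\Psi(h)$. We may, however, discard for each dyadic block of heights one exceptional set, if these sets have summable measures.

\begin{proposition}\label{prop:key}
Let $\mathbf{f}:U\to\mathbb{R}^n$ be nondegenerate. For almost every $x_0\in U$ there are a ball $V$ centered at $x_0$, constants $C,\gamma>0$ and Borel sets $\mathrm{Bad}_t\subset V$ $(t=0,1,2,\dots)$ with $|\mathrm{Bad}_t|\le C2^{-\gamma t}$, such that for all $t\ge0$, all integers $h\in[2^t,2^{t+1})$ and all $\varepsilon>0$,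
\begin{equation}\label{eq:key}
\bigl|\{x\in V\setminus\mathrm{Bad}_t:\ \|\mathbf{a}\cdot\mathbf{f}(x)\|<\varepsilon\text{ for some }\mathbf{a}\in\mathbb{Z}^n,\ |\mathbf{a}|_\infty=h\}\bigr|\le Ch^{n-1}\varepsilon .
\end{equation}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
Let $2^\tau\le T<2^{\tau+1}$. Every integer $h\ge T$ lies in $[2^t,2^{t+1})$ for some $t\ge\tau$. So the set in Theorem~\ref{thm:main} is contained in the union of $\bigcup_{t\ge\tau}\mathrm{Bad}_t$ and the sets in \eqref{eq:key} with $h\ge T$, $\varepsilon=\Psi(h)$. Finally $\sum_{t\ge\tau}2^{-\gamma t}=2^{-\gamma\tau}/(1-2^{-\gamma})$ and $2^{-\gamma\tau}<2^{\gamma}T^{-\gamma}$.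
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:conj} from Theorem~\ref{thm:main}]
There are finitely many vectors of bounded height, so if $x\in V$ and $\mathbf{f}(x)$ is $\Psi$-approximable, then $x$ lies in the set of Theorem~\ref{thm:main} for every $T$. If \eqref{eq:sum} converges, the bound tends to $0$ as $T\to\infty$, so these $x$ form a null set. The points $x_0$ for which Theorem~\ref{thm:main} holds are covered by their balls $V$, and every open cover of a subset of $\mathbb{R}^d$ has a countable subcover. Hence countably many balls $V$ cover almost all of $U$.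
\end{proof}

The rest of the proof is devoted to Proposition~\ref{prop:key}. All sets whose measure we take are Borel, being built by countable unions, intersections and complements from sets defined by inequalities or equations between continuous functions. The one external tool is the following.

\begin{theorem}[{Bernik, Kleinbock, Margulis \cite[Theorem 1.4]{BKM}}]\label{thm:bkm}
Let $\mathbf{g}=(g_1,\dots,g_m)$ be $l$-nondegenerate at $x_0\in\mathbb{R}^d$. Then there is a neighborhood $V_0$ of $x_0$ such that for every ball $B\subset V_0$ there is $E>0$ with the following property. Let $0<\delta\le1$, $K>0$ and $T_1,\dots,T_m\ge1$ satisfy $\delta KT_1\cdots T_m/\max_iT_i\le1$. Then the set of $x\in B$ for which there is $\mathbf{q}\in\mathbb{Z}^m\setminus\{0\}$ with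
\[
\|\mathbf{q}\cdot\mathbf{g}(x)\|<\delta,\qquad|\nabla(\mathbf{q}\cdot\mathbf{g})(x)|<K,\qquad|q_i|<T_i\quad(1\le i\le m)
\]
has measure at most $E\,\omega^{1/(d(2l-1))}|B|$, where
\[
\omega=\max\Bigl(\delta,\ \bigl(\delta KT_1\cdots T_m/\max_iT_i\bigr)^{1/(m+1)}\Bigr).
\]
\end{theorem}

The statement for the sup norm of the gradient implies the one for the Euclidean norm, so the choice between these norms does not matter. We use the theorem only with $l\ge2$ and with all $T_i$ equal, and we need only that the exponent is positive. For a ball $V$ on which $\mathbf{g}$ is $C^1$ put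
\begin{multline*}
Z(\mathbf{g};\delta,K,H)=\{x\in V:\ \exists\,\mathbf{q}\in\mathbb{Z}^m\setminus\{0\},\ |\mathbf{q}|_\infty<H,\\ \|\mathbf{q}\cdot\mathbf{g}(x)\|<\delta,\ |\nabla(\mathbf{q}\cdot\mathbf{g})(x)|<K\}.
\end{multline*}
This is an open set. If $V\subset V_0$, $\delta\le1\le H$ and $\delta KH^{m-1}\le1$, Theorem~\ref{thm:bkm} gives
\begin{equation}\label{eq:bkm}
|Z(\mathbf{g};\delta,K,H)|\le E|V|\max\bigl(\delta,(\delta KH^{m-1})^{1/(m+1)}\bigr)^{1/(d(2l-1))}.
\end{equation}
The product $\delta KH^{m-1}$ is a volume. Fix $x$ and suppose $\partial_kg_i(x)\neq0$. A real vector $(\mathbf{q},q_0)$ with $|\mathbf{q}|_\infty<H$, $|\mathbf{q}\cdot\partial_k\mathbf{g}(x)|<K$ and $|\mathbf{q}\cdot\mathbf{g}(x)+q_0|<\delta$ has $m-1$ coordinates in a range of size $2H$, then $q_i$ in a range of size $2K/|\partial_kg_i(x)|$, then $q_0$ in a range of size $2\delta$. The theorem says that when this volume is small, few points $x$ admit a nonzero integer solution.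

We can now see what monotonicity would buy. Let $T\le h<2T$. Points at which the gradient of $\mathbf{a}\cdot\mathbf{f}$ exceeds a constant multiple of $T^{1/2}$ are harmless: Lemma~\ref{lem:large} shows that they contribute $O(\varepsilon)$ for each $\mathbf{a}$, as in \eqref{eq:cube}. If $\Psi$ is nonincreasing and \eqref{eq:sum} converges, then $T^n\Psi(T)\le C\sum_{T/2<h\le T}h^{n-1}\Psi(h)\to0$, so $\Psi(h)\le T^{-n}$ on the whole block once $T$ is large. The remaining points lie in $Z(\mathbf{f};T^{-n},K,2T)$ with $K$ of order $T^{1/2}$, the volume is $O(T^{-1/2})$, and \eqref{eq:bkm} finishes the argument. Without monotonicity, convergence gives only $\Psi(h)=o(h^{-(n-1)})$, and nothing much better holds: take $\Psi(2^t)=t^{-2}2^{-(n-1)t}$ for $t\ge1$ and $\Psi(h)=e^{-h}$ elsewhere. With $\delta$ of order $T^{-(n-1)}$ the volume is of order $K$, which is small only if $K$ is a negative power of $T$. The gradients between $T^{-\eta}$ and $T^{1/2}$ need a new argument, and it has to use that all vectors $\mathbf{a}$ in \eqref{eq:key} have the same height.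

\section{The parabola}\label{sec:parabola}

Let $n=2$, $d=1$, $\mathbf{f}(x)=(x,x^2)$, so that we deal with integral quadratic polynomials. The first example shows why an exceptional set is needed, the second how the fixed height is used.

\begin{example}\label{ex:squares}
Let $U=(0,\frac12)$, let $V\subset U$ be an interval, $p\ge4/|V|$ an integer and $h=p^2$. For $0\le q\le p/2$ the vector $(-2pq,p^2)$ has height $h$, and $(px-q)^2<\varepsilon$ on an interval of length $2\sqrt{\varepsilon}/p$ centered at $q/p$. For $\varepsilon\le\frac14$ these intervals are disjoint, and at least $p|V|-2\ge p|V|/2$ of them lie in $V$. Their union has measure at least $|V|\sqrt\varepsilon$, which exceeds $Ch\varepsilon$ when $\varepsilon$ is small. So \eqref{eq:key} fails with $\mathrm{Bad}_t=\emptyset$. Taking $T=h$, $\Psi(h)=\varepsilon$ and $\Psi(h')=\varepsilon e^{-h'}$ for $h'\ne h$, and letting $\varepsilon\to0$, we see that the term $T^{-\gamma}$ in Theorem~\ref{thm:main} cannot be omitted. The cause is the vanishing of the derivative of $(px-q)^2$ at $q/p$.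
\end{example}

\begin{example}\label{ex:disjoint}
Let $T\ge1$, let $h\in[T,2T)$ be an integer, $\delta=1/(8T)$, and
\[
Z=\bigl\{x\in[0,1]:\ \|bx\|<2\delta\text{ for some integer }b\text{ with }1\le|b|\le\tfrac52\sqrt T\bigr\}.
\]
By \eqref{eq:cube}, $|Z|\le5\sqrt T\cdot4\delta=\frac52T^{-1/2}$, and $Z$ does not depend on $h$. Consider all polynomials $P(x)=hx^2+a_1x+a_0$ with $a_1,a_0\in\mathbb{Z}$. We claim that for every $\varepsilon>0$ the set of $x\in[0,1]\setminus Z$ such that
\begin{equation}\label{eq:parab}
|P(x)|<\varepsilon,\qquad1\le|P'(x)|<\sqrt T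
\end{equation}
for some such $P$ has measure at most $128h\varepsilon$.

If $\varepsilon>\delta/16$ then $128h\varepsilon>1$, so let $\varepsilon\le\delta/16$.

\emph{Enlarge.} The vertex of $P$ divides the line into two sides, on each of which $P$ is monotone. For each $P$ and each side that contains a point $x\in[0,1]\setminus Z$ satisfying \eqref{eq:parab}, choose one such $x$ and put $K=|P'(x)|$, $\rho=\delta/(4K)$, $I=(x-\rho,x+\rho)$. Since $P''=2h<4T$, the derivative changes on the closure of $I$ by less than $4T\rho=1/(8K)\le K/4$. So $\frac34K\le|P'|\le\frac54K$ there, $I$ lies on one side of the vertex, and $|P|<\varepsilon+\frac54K\rho<\delta/2$ on $I$. At the endpoints of $I$ we have $|P|\ge\frac34K\rho-\varepsilon=\frac3{16}\delta-\varepsilon>\varepsilon$. Hence the part of $\{|P|<\varepsilon\}$ on this side, an interval containing $x$, lies in $I$, and its length is at most $8\varepsilon/(3K)=\frac{16}{3}(\varepsilon/\delta)|I|$.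

\emph{Subtract.} Suppose that intervals $I$, $\tilde I$ belonging to different polynomials $P,\tilde P$ share a point $y$, and let $K\ge\tilde K$. The leading terms cancel: $R=P-\tilde P=bx+b_0$ is linear, $|R(y)|<\delta$, and $|b|=|P'(y)-\tilde P'(y)|\le\frac52K<\frac52\sqrt T$. Here $b\ne0$, since otherwise $R$ would be a nonzero integer of absolute value less than $1$. At the center $x$ of $I$ we get $|R(x)|<\delta+\frac52K\rho<2\delta$, so $x\in Z$, contrary to the choice of $x$.

\emph{Add.} The intervals $I$ are pairwise disjoint and lie in $(-\frac12,\frac32)$. So the set in question has measure at most $\frac{16}3(\varepsilon/\delta)\cdot2\le128h\varepsilon$.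
\end{example}

For the parabola itself the range \eqref{eq:parab} can also be counted directly. For each of the $O(h)$ possible $a_1$ the condition $|P'|<\sqrt T$ confines $x$ to an interval of length at most $T^{-1/2}$, on which $hx^2+a_1x$ varies by less than $1$; this leaves at most two values of $a_0$ if $\varepsilon<\frac12$, and each $P$ contributes at most $4\varepsilon$. That count uses that $P''$ is large, and it loses a factor $1/K$ if the lower bound $1$ in \eqref{eq:parab} is replaced by $K<1$. In general the second derivatives of $\mathbf{a}\cdot\mathbf{f}$ may vanish, as for a cubic polynomial, and we must go down to gradients that are negative powers of $T$. The argument of Example~\ref{ex:disjoint} survives.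

Here is the bookkeeping in general. Let $F=\mathbf{a}\cdot\mathbf{f}+a_0$ have height about $T$ and gradient about $K$ at a point. Its second derivatives are $O(T)$, so $F$ is nearly affine on a ball of radius about $K/T$, where it varies by about $K^2/T$. The set $\{|F|<\varepsilon\}$ therefore occupies a proportion $O(\varepsilon/\delta)$ of an enlarged set on which $|F|$ is $O(\delta)$, provided $\delta$ is at most of order $K^2/T$. If the enlarged sets for all vectors of height $h$ are disjoint, the total is $O(\varepsilon/\delta)$, so we want $\delta$ of order $T^{-(n-1)}$, and this is admissible when $K$ is at least of order $T^{-(n-2)/2}$. Two vectors with the same largest coordinate differ by a form in $n-1$ functions, for which the volume in \eqref{eq:bkm} is of order $T^{-(n-1)}KT^{n-2}=K/T$; this is small for $K\le T^{1/2}$. For $n\ge3$ the admissible range reaches down to negative powers of $T$, where \eqref{eq:bkm} applies to $\mathbf{f}$ itself. For $n=2$ it stops at $K$ of order $1$, and a gap $T^{-\eta}\le K<1$ remains. Section~\ref{sec:planar} closes it.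

\section{Generic points}\label{sec:generic}

For $l\in\mathbb{N}$ let $N_l$ be the set of points of $U$ at which $\mathbf{f}$ is $l$-nondegenerate. It is open, because a nonzero determinant formed by $n$ continuous derivatives stays nonzero nearby, and $\mathbf{f}\in C^l(N_l)$. The map $\mathbf{f}$ is nondegenerate if and only if $\bigcup_lN_l$ has full measure in $U$. Nondegeneracy may come from derivatives of high order, whereas the case $n=2$ will need information on first and second derivatives. Since we are free to discard null sets, this information can be extracted by a density argument. Recall Lebesgue's density theorem: almost every point $x$ of a measurable set $E\subset\mathbb{R}^d$ is a \emph{density point}, that is, $|E\cap B(x,\rho)|/|B(x,\rho)|\to1$ as $\rho\to0$.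

\begin{lemma}\label{lem:density}
Let $O\subset\mathbb{R}^d$ be open, $E\subset O$ measurable, and let $g$ be a differentiable function on $O$ that vanishes on $E$. Then $\nabla g=0$ almost everywhere on $E$. If $g\in C^s(O)$, then all partial derivatives of $g$ of orders at most $s$ vanish almost everywhere on $E$.
\end{lemma}

\begin{proof}
Let $x\in E$ and suppose $w=\nabla g(x)\ne0$. For $y\neq0$ in the cone $\Gamma=\{y:w\cdot y\ge|w||y|/2\}$ we have $g(x+y)=w\cdot y+o(|y|)\ge|w||y|/2-o(|y|)$, which is positive for small $y$. So $E$ misses a fixed positive proportion of every small ball centered at $x$, and $x$ is not a density point of $E$. This proves the first claim. The second follows by induction on the order, applying the first claim to each derivative on the subset of $E$ where it vanishes.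
\end{proof}

For $n=2$ and $1\le k\le d$ put
\[
W_k=\partial_kf_1\,\partial_k^2f_2-\partial_kf_2\,\partial_k^2f_1 .
\]
Along a line parallel to the $x_k$-axis, $\mathbf{f}$ traces a plane curve, and $W_k$ is the determinant of its velocity and acceleration: $W_k\ne0$ means that the curve bends.

\begin{lemma}\label{lem:generic}
\begin{itemize}
\item[(a)] For each $i$, $\nabla f_i\ne0$ almost everywhere on $\bigcup_lN_l$.
\item[(b)] Let $n=2$ and $l\ge2$. For almost every $x\in N_l$ with $\operatorname{rank}D\mathbf{f}(x)<2$ the following holds: for each $i\in\{1,2\}$ there is $k=k(i)$ with $\partial_kf_i(x)\neq0$ and $W_k(x)\ne0$.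
\end{itemize}
\end{lemma}

\begin{proof}
(a) Fix $l$ and let $E=\{x\in N_l:\nabla f_i(x)=0\}$. Lemma~\ref{lem:density}, applied to the functions $\partial_kf_i\in C^{l-1}(N_l)$, shows that all derivatives of $f_i$ of orders $1,\dots,l$ vanish almost everywhere on $E$. At such a point the derivatives of $\mathbf{f}$ of orders $1,\dots,l$ have $i$-th coordinate zero and do not span $\mathbb{R}^n$, which is impossible in $N_l$. So $|E|=0$.

(b) Let $\{i,j\}=\{1,2\}$. By (a), at almost every point some $\partial_kf_i$ is nonzero, so it suffices to show that for each $k$ the set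
\[
E=\{x\in N_l:\ \operatorname{rank}D\mathbf{f}(x)<2,\ \partial_kf_i(x)\ne0,\ W_k(x)=0\}
\]
is null. On the open set $O=\{x\in N_l:\partial_kf_i(x)\ne0\}$ define the $C^{l-1}$ functions
\[
\lambda=\frac{\partial_kf_j}{\partial_kf_i},\qquad g_m=\partial_mf_j-\lambda\,\partial_mf_i\quad(1\le m\le d).
\]
On $E$ the vector $\nabla f_j$ is a multiple of $\nabla f_i\neq0$, and the $k$-th coordinates show that the factor is $\lambda$; so $g_m=0$ on $E$ for all $m$. Also $\partial_k\lambda=\pm W_k/(\partial_kf_i)^2=0$ on $E$. We show that $\lambda$ behaves on $E$ like a constant to order $l-1$. By Lemma~\ref{lem:density}, $\partial_pg_m=0$ almost everywhere on $E$, that is,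
\[
\partial_p\partial_mf_j-\lambda\,\partial_p\partial_mf_i=\partial_p\lambda\;\partial_mf_i\qquad(1\le p,m\le d).
\]
The left side is symmetric in $p$ and $m$, since $\mathbf{f}$ is $C^2$. Taking $m=k$ we obtain $\partial_p\lambda\;\partial_kf_i=\partial_k\lambda\;\partial_pf_i=0$, so $\nabla\lambda=0$ almost everywhere on $E$. By Lemma~\ref{lem:density} again, almost everywhere on $E$ all derivatives of $\lambda$ of orders $1,\dots,l-1$ and all derivatives of $g_m$ of orders $0,\dots,l-1$ vanish. At such a point, for every multi-index $\beta$ with $|\beta|\le l-1$, the Leibniz rule gives $0=\partial_\beta g_m=\partial_\beta\partial_mf_j-\lambda\,\partial_\beta\partial_mf_i$, all other terms containing a derivative of $\lambda$. Thus all derivatives of $\mathbf{f}$ of orders $1,\dots,l$ lie on one line in $\mathbb{R}^2$, which is impossible in $N_l$. So $|E|=0$.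
\end{proof}

The rank condition in (b) is needed: for $\mathbf{f}(x_1,x_2)=(x_1,x_2)$ both $W_1$ and $W_2$ vanish identically. Points of full rank are easy for another reason, so we separate them. A point $x_0\in U$ is of
\begin{itemize}
\item \emph{type I} if $\mathbf{f}$ is $C^1$ near $x_0$ and $\operatorname{rank}D\mathbf{f}(x_0)=n$;
\item \emph{type II} if $n\ge2$, $x_0\in N_l$ for some $l\ge2$, and, in case $n=2$, the conclusion of Lemma~\ref{lem:generic}(b) holds at $x_0$.
\end{itemize}
Almost every point of $\bigcup_lN_l$ is of type I or II. Indeed, let $x_0\in N_l$ have $\operatorname{rank}D\mathbf{f}(x_0)<n$. Then $l\ge2$. For $n=1$ such points form a null set by Lemma~\ref{lem:generic}(a), for $n=2$ almost all of them are of type II by Lemma~\ref{lem:generic}(b), and for $n\ge3$ all of them are.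

\begin{lemma}\label{lem:typeI}
Let $x_0$ be of type I. There are a ball $V$ centered at $x_0$ and $C>0$ such that $|\{x\in V:\|\mathbf{a}\cdot\mathbf{f}(x)\|<\varepsilon\}|\le C\varepsilon$ for all $\mathbf{a}\in\mathbb{Z}^n\setminus\{0\}$ and $\varepsilon>0$. Consequently Proposition~\ref{prop:key} holds at $x_0$ with $\mathrm{Bad}_t=\emptyset$.
\end{lemma}

\begin{proof}
Some $n$ columns of $D\mathbf{f}(x_0)$ are independent. Let $\Phi(x)\in\mathbb{R}^n\times\mathbb{R}^{d-n}$ consist of $\mathbf{f}(x)$ and the other $d-n$ coordinates of $x$. Then $\det D\Phi(x_0)\ne0$, and by the inverse function theorem $\Phi$ is a $C^1$ diffeomorphism on a neighborhood of the closure of a ball $V$ centered at $x_0$. So $|\det D\Phi|$ is bounded below on $V$, and $|G|\le C|\Phi(G)|$ for Borel sets $G\subset V$. The bounded set $\Phi(V)$ is covered by finitely many unit cubes of $\mathbb{R}^d$, and in each of them the points $(\mathbf{y},z)$ with $\|\mathbf{a}\cdot\mathbf{y}\|<\varepsilon$ have measure at most $2\varepsilon$ by \eqref{eq:cube}. This proves the first claim, and \eqref{eq:key}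 follows by \eqref{eq:count}.
\end{proof}

\section{Enlarging sublevel sets}\label{sec:enlarge}

From now on $x_0$ is a point of type II, with $x_0\in N_l$, $l\ge2$. For $1\le j\le n$ let $\mathbf{f}^{(j)}=(f_i)_{i\ne j}$ be the map obtained by deleting the $j$-th coordinate. It is $l$-nondegenerate at $x_0$, because a coordinate projection of a spanning set spans. For $r>0$ let $V=B(x_0,r)$, $2V=B(x_0,2r)$, and let $Q$ be the closed cube with center $x_0$, side $8r$ and edges parallel to the axes. We fix $r$ so small that:
\begin{itemize}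
\item[(i)] $\mathbf{f}$ is $C^2$ on a neighborhood of $Q$;
\item[(ii)] $V\subset V_0$ for the neighborhoods $V_0$ of Theorem~\ref{thm:bkm} for $\mathbf{f}$ and, if $n\ge3$, for each $\mathbf{f}^{(j)}$;
\item[(iii)] if $n=2$, then for $i=1,2$ the functions $\partial_{k(i)}f_i$ and $W_{k(i)}$ have no zero in $Q$.
\end{itemize}
The second derivatives of $\mathbf{f}$ are bounded on the convex set $Q$, so there is $M\ge1$ with
\begin{equation}\label{eq:lip}
|\nabla(\mathbf{a}\cdot\mathbf{f})(x)-\nabla(\mathbf{a}\cdot\mathbf{f})(y)|\le M|\mathbf{a}|_\infty|x-y|\qquad(x,y\in Q,\ \mathbf{a}\in\mathbb{Z}^n).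
\end{equation}
Put $c=1/(8M)\le\frac18$. For $\alpha=(\mathbf{a},a_0)\in\mathbb{Z}^n\times\mathbb{Z}$ write $F_\alpha=\mathbf{a}\cdot\mathbf{f}+a_0$. The letter $C$ denotes constants that depend only on $\mathbf{f}$, $x_0$, $r$ and may change from line to line.

The next lemma is the step ``enlarge'' of Example~\ref{ex:disjoint}. In several variables there are no intervals of monotonicity, so we fix the size of the gradient up to a factor $2$ and use a covering by balls of one radius.

\begin{lemma}\label{lem:enlarge}
Let $\alpha=(\mathbf{a},a_0)$ with $\mathbf{a}\ne0$, and let $\varepsilon,\delta,K>0$ satisfy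
\begin{equation}\label{eq:scale}
\delta\le\frac{K^2}{M|\mathbf{a}|_\infty},\qquad\delta\le4Kr .
\end{equation}
Put $\rho=\delta/(4K)$. Let $S$ be a measurable subset of
\begin{equation}\label{eq:S}
\{x\in V:\ |F_\alpha(x)|<\varepsilon,\ K\le|\nabla F_\alpha(x)|<2K\}
\end{equation}
and let $S^+=\bigcup_{x\in S}B(x,\rho/2)$. Then $S^+\subset2V$,
\begin{equation}\label{eq:Splus}
|F_\alpha|<\varepsilon+\delta\quad\text{and}\quad K/2\le|\nabla F_\alpha|\le3K\quad\text{on }S^+,
\end{equation}
and $|S|\le C_d(\varepsilon/\delta)|S^+|$, where $C_d$ depends only on $d$.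
\end{lemma}

\begin{proof}
The conditions \eqref{eq:scale} say that $M|\mathbf{a}|_\infty\rho\le K/4$ and $\rho\le r$. So for $x\in S$ we have $B(x,\rho)\subset2V\subset Q$, and by \eqref{eq:lip} the gradient of $F_\alpha$ on $B(x,\rho)$ differs from $\nabla F_\alpha(x)$ by at most $K/4$. Hence $K/2\le|\nabla F_\alpha|\le3K$ on this ball, and on $B(x,\rho/2)$ the mean value theorem gives $|F_\alpha|<\varepsilon+3K\rho/2<\varepsilon+\delta$.

Consider finite subsets of $S$ whose points have mutual distances at least $\rho$. The balls of radius $\rho/2$ about such points are disjoint and lie in $2V$, so the size of these subsets is bounded; let $\{x_1,\dots,x_N\}$ be one of maximal size. Then $S\subset\bigcup_sB(x_s,\rho)$, and the balls $B(x_s,\rho/2)$ are disjoint subsets of $S^+$. Fix $s$ and let $u$ be the unit vector in the direction of $\nabla F_\alpha(x_s)$. On $B(x_s,\rho)$ we have $\partial_uF_\alpha\ge K-K/4\ge K/2$, so on each chord parallel to $u$ the set $\{|F_\alpha|<\varepsilon\}$ has length at most $4\varepsilon/K=16\rho\varepsilon/\delta$. The chords are parametrized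 by a $(d-1)$-dimensional ball of radius $\rho$. With $v_m$ the volume of the unit ball of $\mathbb{R}^m$ and $v_0=1$,
\[
|S\cap B(x_s,\rho)|\le16\,\frac\varepsilon\delta\,v_{d-1}\rho^d=C_d\,\frac\varepsilon\delta\,|B(x_s,\rho/2)|,\qquad C_d=\frac{2^{d+4}v_{d-1}}{v_d}.
\]
Summing over $s$ completes the proof.
\end{proof}

We shall let $K$ run through numbers of the form $2^sK_0$, $s\in\mathbb{Z}$, with $\alpha,\varepsilon,\delta$ fixed. Then
\begin{equation}\label{eq:three}
\text{each point $y$ lies in at most three of the sets $S^+$ belonging to a given $\alpha$,}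
\end{equation}
because by \eqref{eq:Splus} the relevant $K$ lie in $[z,6z]$ with $z=|\nabla F_\alpha(y)|/3$, and four of them would have a ratio of at least $8$.

\subsection*{Slices for $n=2$}
For $n=2$ we shall twice reduce to one variable. Let $\{i,j\}=\{1,2\}$ and $k=k(i)$. By (iii) and compactness there is $\theta>0$ with $|\partial_kf_i|\ge\theta$ on $Q$. Call $\ell$ a \emph{slice} if it is the intersection of $Q$ with a line that is parallel to the $x_k$-axis and meets $2V$. On a slice $\partial_kf_i$ has constant sign, so $y=f_i$ is a $C^2$ coordinate that maps $\ell$ onto an interval $Y_\ell\subset f_i(Q)$, and a Borel subset of $\ell$ is at most $1/\theta$ times as long as its image. The slices are parametrized by a subset of a $(d-1)$-dimensional cube of side $4r$. By Fubini's theorem, for any countable family of Borel sets $G_s\subset2V$,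
\begin{equation}\label{eq:slice}
\sum_s|G_s|\le C\sup_\ell\sum_s|f_i(G_s\cap\ell)| .
\end{equation}
Moreover $Y_\ell$ is covered by a bounded number of unit intervals, so \eqref{eq:cube} gives
\begin{equation}\label{eq:onedim}
|\{y\in Y_\ell:\|by\|<\eta\}|\le C\eta\qquad(b\in\mathbb{Z}\setminus\{0\},\ \eta>0).
\end{equation}

\section{Large, small and intermediate gradients}\label{sec:ranges}

Fix $t\ge0$, put $T=2^t$, and let $h\in[T,2T)$ be an integer. Two reductions are free. We may assume $t\ge t_0$, where $t_0$ depends only on $\mathbf{f},x_0,r$ and is taken large enough for the finitely many conditions met below: for $t<t_0$ put $\mathrm{Bad}_t=V$ and take $C\ge|V|2^{\gamma t_0}$. We may also assume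
\[
\varepsilon\le\Delta,\qquad\text{where }\Delta=cT^{-(n-1)}\le\tfrac18,
\]
since otherwise $h^{n-1}\varepsilon\ge c$ and \eqref{eq:key} holds with $C=|V|/c$. For an interval $J\subset[0,\infty)$ let $X(J)$ be the set of $x\in V$ for which there is $\alpha=(\mathbf{a},a_0)$ with
\[
|\mathbf{a}|_\infty=h,\qquad|F_\alpha(x)|<\varepsilon,\qquad|\nabla F_\alpha(x)|\in J.
\]
The set in \eqref{eq:key} is $X([0,\infty))\setminus\mathrm{Bad}_t$. Put
\[
\kappa=T^{-1/4},\ v=\tfrac14\ \text{ if }n\ge3,\qquad\kappa=1,\ v=\tfrac18\ \text{ if }n=2 .
\]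
We split $[0,\infty)$ as follows.
\begin{center}
\begin{tabular}{lll}
\hline
range $J$ & level $\delta$ in Lemma~\ref{lem:enlarge} & control of the enlarged sets\\
\hline
$[\sqrt{MT},\infty)$ & $\frac14$ & disjoint for fixed $\mathbf{a}$\\
$[\kappa,\sqrt{MT})$ & $\Delta$ & disjoint for fixed $a_j=\pm h$\\
$[T^{-1/8},1)$, only $n=2$ & $cT^{-5/4}$ & counted along slices\\
$[0,T^{-v})$ & none & the range is discarded\\
\hline
\end{tabular}
\end{center}
Since $|\mathbf{a}|_\infty=h<2T$, the first condition in \eqref{eq:scale} follows from $\delta\le K^2/(2MT)$; this is the form in which we verify it.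

\begin{lemma}[large gradients]\label{lem:large}
$|X([\sqrt{MT},\infty))|\le Ch^{n-1}\varepsilon$.
\end{lemma}

\begin{proof}
Fix $\mathbf{a}$ of height $h$. For each $a_0\in\mathbb{Z}$ and each $K=2^s\sqrt{MT}$, $s\ge0$, apply Lemma~\ref{lem:enlarge} with $\delta=\frac14$ and $S$ the whole set \eqref{eq:S}. Condition \eqref{eq:scale} holds because $K^2/(2MT)\ge\frac12$ and $4Kr\ge\frac14$ for $t\ge t_0$. On $S^+$ we have $|\mathbf{a}\cdot\mathbf{f}+a_0|<\varepsilon+\delta\le\frac38<\frac12$, which determines $a_0$; so the sets $S^+$ for different $a_0$ are disjoint. By \eqref{eq:three} the measures of all $S^+$ add up to at most $3|2V|$, and the measures of all $S$ to at most $C_d\cdot4\varepsilon\cdot3|2V|$. Now sum over $\mathbf{a}$, using \eqref{eq:count}.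
\end{proof}

For small gradients let $Z_0=Z(\mathbf{f};\Delta,T^{-v},2T)$. This is where the nondegeneracy of $\mathbf{f}$ in all $n$ coordinates is used.

\begin{lemma}[small gradients]\label{lem:small}
$X([0,T^{-v}))\subset Z_0$, and $|Z_0|\le CT^{-\gamma_0}$ with $\gamma_0>0$ independent of $T$.
\end{lemma}

\begin{proof}
The inclusion holds because $\varepsilon\le\Delta$ and $h<2T$. In \eqref{eq:bkm} we have $m=n$ and $\Delta\,T^{-v}(2T)^{n-1}=2^{n-1}cT^{-v}$, which is at most $1$ for $t\ge t_0$. As $n\ge2$, also $\Delta\le T^{-1}$. So the maximum in \eqref{eq:bkm} is at most $CT^{-v/(n+1)}$.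
\end{proof}

For intermediate gradients the exceptional set must contain the points at which the difference of two forms with the same $j$-th coefficient can be small. The constants in the definition
\[
Z_j=Z\bigl(\mathbf{f}^{(j)};\,5\Delta,\,4\sqrt{MT},\,4T\bigr)\qquad(1\le j\le n)
\]
are those produced by the proof of Lemma~\ref{lem:middle}. Like $Z_0$, these sets depend on $T$ but not on $h$ or $\varepsilon$.

\begin{lemma}\label{lem:Zj}
$|Z_j|\le CT^{-\gamma_1}$ for $1\le j\le n$, with $\gamma_1>0$ independent of $T$.
\end{lemma}

\begin{proof}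
Let $n\ge3$. Apply \eqref{eq:bkm} to $\mathbf{f}^{(j)}$ with $m=n-1$. Here $5\Delta\le\frac58$, and $5\Delta\cdot4\sqrt{MT}\,(4T)^{n-2}\le CT^{-1/2}$ is at most $1$ for $t\ge t_0$. The maximum in \eqref{eq:bkm} is at most $CT^{-1/(2n)}$.

Let $n=2$, so that $\mathbf{f}^{(j)}=f_i$ with $i\ne j$. If $x\in Z_j$, there is an integer $b\ne0$ with $\|bf_i(x)\|<5\Delta$ and $|b|\theta\le|b||\nabla f_i(x)|<4\sqrt{MT}$; so $|b|\le CT^{1/2}$. By \eqref{eq:slice} and \eqref{eq:onedim}, for each $b\neq0$ the set $\{x\in V:\|bf_i(x)\|<5\Delta\}$ has measure at most $C\Delta$. Hence $|Z_j|\le CT^{1/2}\Delta\le CT^{-1/2}$.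
\end{proof}

\begin{lemma}[intermediate gradients]\label{lem:middle}
$\bigl|X([\kappa,\sqrt{MT}))\setminus\bigcup_{j=1}^nZ_j\bigr|\le Ch^{n-1}\varepsilon$.
\end{lemma}

\begin{proof}
Every $\mathbf{a}$ of height $h$ has $a_j=\sigma h$ for some $j$ and some sign $\sigma=\pm1$. Fix one of the $2n$ pairs $(j,\sigma)$ and let $\alpha$ run through all $(\mathbf{a},a_0)$ with $|\mathbf{a}|_\infty=h$ and $a_j=\sigma h$. Let $K$ run through the numbers $2^{-s}\sqrt{MT}$, $s\ge1$, with $K>\kappa/2$. The intervals $[K,2K)$ cover $[\kappa,\sqrt{MT})$: a number $z$ in this range lies in $[K,2K)$ for some $s\ge1$, and then $K>z/2\ge\kappa/2$. Let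
\[
S_{\alpha,K}=\{x\in V\setminus Z_j:\ |F_\alpha(x)|<\varepsilon,\ K\le|\nabla F_\alpha(x)|<2K\}.
\]
It suffices to show $\sum_{\alpha,K}|S_{\alpha,K}|\le Ch^{n-1}\varepsilon$.

We apply Lemma~\ref{lem:enlarge} with $\delta=\Delta$. For the first condition in \eqref{eq:scale},
\[
\frac{K^2}{2MT}\ge\frac{\kappa^2}{8MT}=c\,\kappa^2T^{-1}\ge\Delta,
\]
with equality in the last step for $n=2$, and because $T^{-3/2}\ge T^{-(n-1)}$ for $n\ge3$. The second condition follows from $\Delta\le cT^{-1}\le2rT^{-1/4}\le2r\kappa<4Kr$, valid for $t\ge t_0$.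

We claim that $S_{\alpha,K}^+\cap S_{\alpha',K'}^+=\emptyset$ whenever $\alpha\ne\alpha'$. Suppose that $y$ lies in the intersection. By symmetry we may assume $K\ge K'$. Let $\rho=\Delta/(4K)$, choose $x\in S_{\alpha,K}$ with $|x-y|<\rho/2$, and put $R=F_\alpha-F_{\alpha'}$. By \eqref{eq:Splus},
\[
|R(y)|<2(\varepsilon+\Delta)\le4\Delta,\qquad|\nabla R(y)|\le3K+3K'\le6K .
\]
We transfer these bounds from $y$ to $x$, the point known to avoid $Z_j$. We have $|\mathbf{a}-\mathbf{a}'|_\infty\le2h$, and $Mh\rho\le K/4$ by \eqref{eq:scale}. So \eqref{eq:lip} gives, on the segment from $y$ to $x$, which lies in $Q$,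
\[
|\nabla R|\le6K+M\cdot2h\cdot\rho/2\le7K .
\]
Consequently
\[
|R(x)|<4\Delta+7K\rho/2<5\Delta,\qquad|\nabla R(x)|\le7K\le\tfrac72\sqrt{MT}<4\sqrt{MT}.
\]
If $\mathbf{a}=\mathbf{a}'$, then $R$ is a nonzero integer, which contradicts $5\Delta<1$. If $\mathbf{a}\ne\mathbf{a}'$, then $\mathbf{b}=(a_i-a'_i)_{i\ne j}$ is nonzero because $a_j=a'_j$; moreover $|\mathbf{b}|_\infty\le2h<4T$ and $R=\mathbf{b}\cdot\mathbf{f}^{(j)}+(a_0-a_0')$. So $x\in Z_j$, which contradicts $x\in S_{\alpha,K}$. The claim is proved.

By the claim and \eqref{eq:three}, each point of $2V$ lies in at most three of the sets $S^+_{\alpha,K}$. Therefore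
\[
\sum_{\alpha,K}|S_{\alpha,K}|\le C_d\,\frac\varepsilon\Delta\cdot3|2V|\le CT^{n-1}\varepsilon\le Ch^{n-1}\varepsilon.\qedhere
\]
\end{proof}

The equality $a_j=a'_j$ is the only place where the fixed height enters, and it is essential: for a difference involving all $n$ functions the volume in \eqref{eq:bkm} would be of order $\Delta KT^{n-1}$, that is, of order $K$, which need not be small here.

\section{The remaining range for $n=2$}\label{sec:planar}

Let $n=2$, so $\varepsilon\le c/T$. For gradients as small as $T^{-1/8}$, condition \eqref{eq:scale} forces $\delta$ down to order $T^{-5/4}$. Disjointness of the enlarged sets would then give only $\varepsilon T^{5/4}$, too much by a factor $T^{1/4}$. We need to know that the enlarged sets have total measure $O(T^{-1/4})$, and we prove this by counting on slices, where the condition $W_k\neq0$ makes every form uniformly convex or concave.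

\begin{lemma}\label{lem:planar}
If $n=2$, then $|X([T^{-1/8},1))|\le Ch\varepsilon$.
\end{lemma}

\begin{proof}
Fix one of the four pairs $(j,\sigma)$, let $i\ne j$, $k=k(i)$, and let $\alpha$ run through all $(\mathbf{a},a_0)$ with $|\mathbf{a}|_\infty=h$, $a_j=\sigma h$. Such an $\alpha$ is given by the integers $m=a_i$, $|m|\le h$, and $a_0$.

\emph{Enlargement.} Let $K$ run through the numbers $2^{-s}$, $s\ge1$, with $K>T^{-1/8}/2$; as in the previous proof, the intervals $[K,2K)$ cover $[T^{-1/8},1)$. Apply Lemma~\ref{lem:enlarge} with $\delta=cT^{-5/4}$ and $S=S_{\alpha,K}$ the whole set \eqref{eq:S}. Condition \eqref{eq:scale} holds because $K^2/(2MT)\ge T^{-1/4}/(8MT)=\delta$ and $\delta\le2rT^{-1/8}<4Kr$ for $t\ge t_0$. Since $\varepsilon+\delta\le2c/T$ and $3K\le\frac32$, all sets $S^+_{\alpha,K}$ lie in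
\[
E_\alpha=\{x\in2V:\ |F_\alpha(x)|<2c/T,\ |\nabla F_\alpha(x)|\le3/2\}.
\]
By \eqref{eq:three}, $\sum_{\alpha,K}|S_{\alpha,K}|\le3C_d(\varepsilon/\delta)\sum_\alpha|E_\alpha|\le C\varepsilon T^{5/4}\sum_\alpha|E_\alpha|$. So the lemma follows from $\sum_\alpha|E_\alpha|\le CT^{-1/4}$, and by \eqref{eq:slice} it suffices to prove, uniformly in the slice $\ell$,
\begin{equation}\label{eq:goal}
\sum_\alpha|f_i(E_\alpha\cap\ell)|\le CT^{-1/4}.
\end{equation}

\emph{The forms on a slice.} Fix $\ell$, let $Y=Y_\ell$, and write $f_j=\varphi(y)$ in the coordinate $y=f_i$. Since $d/dy=(\partial_kf_i)^{-1}\partial_k$,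
\[
\varphi'=\frac{\partial_kf_j}{\partial_kf_i},\qquad\varphi''=\frac{\partial_kf_i\,\partial_k^2f_j-\partial_kf_j\,\partial_k^2f_i}{(\partial_kf_i)^3}=\frac{\pm W_k}{(\partial_kf_i)^3}.
\]
The last expression is continuous and has no zero on the compact set $Q$. So $\mu\le|\varphi''|\le\mu'$ with constants $\mu,\mu'>0$ independent of $\ell$, and $\varphi''$ has constant sign on $Y$. On $\ell$ the function $F_\alpha$ becomes
\[
\Phi_\alpha(y)=\sigma h\varphi(y)+my+a_0,\qquad\mu T\le|\Phi_\alpha''|\le2\mu'T,
\]
and on $f_i(E_\alpha\cap\ell)$ we have $|\Phi_\alpha|<2c/T$ and $|\Phi'_\alpha|=|\partial_kF_\alpha|/|\partial_kf_i|\le C_1$, where $C_1=3/(2\theta)$.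

\emph{Length of one set.} The function $\Phi'_\alpha$ is monotone with slope at least $\mu T$ in absolute value, so $\{y\in Y:|\Phi'_\alpha(y)|\le C_1\}$ is an interval of length at most $2C_1/(\mu T)$. Hence $|f_i(E_\alpha\cap\ell)|\le C/T$, and \eqref{eq:goal} follows once we show that
\[
\mathcal{A}=\{\alpha:E_\alpha\cap\ell\ne\emptyset\}\quad\text{satisfies}\quad\#\mathcal{A}\le CT^{3/4}.
\]

\emph{Number of sets.} The set $\mathcal{A}$ is finite, since $|m|\le h$ and then $a_0$ is bounded. We repeat the scheme of enlarging and subtracting, at a larger scale. For $\alpha\in\mathcal{A}$ choose $y_\alpha\in f_i(E_\alpha\cap\ell)$ and let $J_\alpha=[y_\alpha-T^{-3/4},y_\alpha+T^{-3/4}]$. A point of $2V\cap\ell$ has distance at least $2r$ from the ends of $\ell$, so $y_\alpha$ has distance at least $2r\theta$ from the ends of $Y$, and $J_\alpha\subset Y$ for $t\ge t_0$. For $y\in J_\alpha$ Taylor's formula at $y_\alpha$ gives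
\begin{align}
|\Phi'_\alpha(y)|&\le C_1+2\mu'T\cdot T^{-3/4}\le C_2T^{1/4},\label{eq:J1}\\
|\Phi_\alpha(y)|&\le2cT^{-1}+C_1T^{-3/4}+\mu'T\cdot T^{-3/2}\le C_3T^{-1/2},\label{eq:J2}
\end{align}
with $C_2=C_1+2\mu'$ and $C_3=2c+C_1+\mu'$. Let $\nu(y)=\#\{\alpha\in\mathcal{A}:y\in J_\alpha\}$, so that $\int_Y\nu\,dy=2T^{-3/4}\#\mathcal{A}$. The intervals $J_\alpha$ need not be disjoint, but $\nu$ is never very large and rarely exceeds $1$.

Fix $y\in Y$. By \eqref{eq:J1}, every $\alpha$ counted by $\nu(y)$ has $|\sigma h\varphi'(y)+m|\le C_2T^{1/4}$, so all values of $m$ lie in an interval of length $2C_2T^{1/4}$. For given $m$, \eqref{eq:J2} allows at most one $a_0$, because $C_3T^{-1/2}<\frac12$ for $t\ge t_0$. Hence $\nu(y)\le2C_2T^{1/4}+1\le CT^{1/4}$.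

If $\nu(y)\ge2$, two different $\alpha,\alpha'$ counted at $y$ have $m\ne m'$. In $\Phi_\alpha-\Phi_{\alpha'}$ the term $\sigma h\varphi$ cancels, and $b=m-m'$ satisfies $1\le|b|\le2C_2T^{1/4}$ and $\|by\|\le2C_3T^{-1/2}$. By \eqref{eq:onedim} with $\eta=3C_3T^{-1/2}$, the set $\{\nu\ge2\}$ has measure at most $CT^{1/4}\cdot T^{-1/2}=CT^{-1/4}$. Therefore
\[
2T^{-3/4}\#\mathcal{A}=\int_Y\nu\,dy\le|Y|+CT^{1/4}\cdot CT^{-1/4}\le C,
\]
which is the required bound.
\end{proof}

\begin{remark}
The exponents arise as follows. With intervals $J_\alpha$ of radius $T^{-w}$, $\frac12<w<1$, the bounds \eqref{eq:J1} and \eqref{eq:J2} become $O(T^{1-w})$ and $O(T^{1-2w})$. Then $\nu=O(T^{1-w})$, the set $\{\nu\ge2\}$ has measure $O(T^{2-3w})$, and the product $T^{3-4w}$ is bounded for $w\ge\frac34$. The choice $w=\frac34$ saves $T^{1/4}$ against the roughly $T$ values of $m$, and this pays for the factor $T^{2v}$ lost in the enlargement if $v\le\frac18$. A bound $\#\mathcal{A}=O(1)$ is out of the question: for the parabola and $h=p^2$ the polynomials $(px-q)^2$ of Example~\ref{ex:squares}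 belong to $\mathcal{A}$ whenever $q/p\in2V$, and their number is of order $T^{1/2}$.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Almost every point of $U$ is of type I or II, and type I is settled by Lemma~\ref{lem:typeI}. At a point of type II put $\mathrm{Bad}_t=Z_0\cup Z_1\cup\dots\cup Z_n$ for $t\ge t_0$. These are open sets that depend only on $t$, and $|\mathrm{Bad}_t|\le C2^{-\gamma t}$ with $\gamma=\min(\gamma_0,\gamma_1)$ by Lemmas~\ref{lem:small} and~\ref{lem:Zj}. For $n\ge3$ we have $\kappa=T^{-v}$, so the ranges of Lemmas~\ref{lem:small}, \ref{lem:middle} and~\ref{lem:large} cover $[0,\infty)$. For $n=2$ the range of Lemma~\ref{lem:planar} fills the gap $[T^{-v},\kappa)$. Adding the estimates gives \eqref{eq:key}.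
\end{proof}

By Section~\ref{sec:reduction}, this completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:conj}. The proof is local: the conclusion of Proposition~\ref{prop:key}, and so of Theorem~\ref{thm:main}, holds at almost every point of $\bigcup_lN_l$, even if $\mathbf{f}$ is degenerate elsewhere. The ball $V$, the constants $C,\gamma$ and the sets $\mathrm{Bad}_t$ do not depend on $\Psi$.

\section{Functions of the whole vector}\label{sec:vector}

One may let the right side of \eqref{eq:approx} be a function $\psi:\mathbb{Z}^n\to\mathbb{R}^+$ of the whole vector. If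
\begin{equation}\label{eq:max}
\sum_{h\ge1}h^{n-1}\max_{|\mathbf{a}|_\infty=h}\psi(\mathbf{a})<\infty,
\end{equation}
then Theorem~\ref{thm:conj}, applied with $\Psi(h)$ equal to that maximum, shows that for almost all $x\in U$ the inequality $\|\mathbf{a}\cdot\mathbf{f}(x)\|<\psi(\mathbf{a})$ has only finitely many solutions. If $\operatorname{rank}D\mathbf{f}=n$ almost everywhere, in particular if $n=1$ by Lemma~\ref{lem:generic}(a), the weaker condition $\sum_{\mathbf{a}}\psi(\mathbf{a})<\infty$ suffices, by Lemma~\ref{lem:typeI} and the Borel--Cantelli lemma. In general it does not: $\psi$ can be concentrated on the few vectors for which the gradient degenerates, as in Example~\ref{ex:squares}.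

\begin{proposition}\label{prop:counter}
For every $n\ge2$ there is $\psi:\mathbb{Z}^n\to\mathbb{R}^+$ with $\sum_{\mathbf{a}}\psi(\mathbf{a})<\infty$ such that for $\mathbf{f}(x)=(x,x^2,\dots,x^n)$ and almost every $x\in(0,1)$ the inequality $\|\mathbf{a}\cdot\mathbf{f}(x)\|<\psi(\mathbf{a})$ holds for infinitely many $\mathbf{a}\in\mathbb{Z}^n$.
\end{proposition}

\begin{proof}
For integers $p\ge2$ and $0\le q\le p$ let $\mathbf{a}^{(p,q)}$ be the vector of the coefficients of $x,\dots,x^n$ in $(px-q)^n$. The coefficient $p^n$ of $x^n$ determines $p$, and the coefficient $-np^{n-1}q$ of $x^{n-1}$ then determines $q$; so $(p,q)\mapsto\mathbf{a}^{(p,q)}$ is injective. Put $\psi(\mathbf{a}^{(p,q)})=(p\log p)^{-n}$ and $\psi(\mathbf{a})=e^{-|\mathbf{a}|_\infty}$ for all other $\mathbf{a}$. Then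
\[
\sum_{\mathbf{a}}\psi(\mathbf{a})\le\sum_{p\ge2}\frac{p+1}{(p\log p)^{n}}+\sum_{\mathbf{a}}e^{-|\mathbf{a}|_\infty}<\infty,
\]
because $n\ge2$ and $\sum_p1/(p\log^2p)$ converges, and by \eqref{eq:count}.

Khintchine's theorem states that if $\phi$ is a positive nonincreasing function with $\sum_p\phi(p)=\infty$, then for almost every real $x$ the inequality $\|px\|<\phi(p)$ holds for infinitely many positive integers $p$. With $\phi(p)=1/(p\log p)$, almost every $x\in(0,1)$ admits infinitely many pairs $(p,q)$, $p\ge2$, with $|px-q|<1/(p\log p)<1$. Since $0<px<p$, this forces $0\le q\le p$. Finally $(px-q)^n=\mathbf{a}^{(p,q)}\cdot\mathbf{f}(x)+(-q)^n$, so $\|\mathbf{a}^{(p,q)}\cdot\mathbf{f}(x)\|\le|px-q|^n<\psi(\mathbf{a}^{(p,q)})$.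
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ber}
Victor Beresnevich, \emph{On a theorem of V. Bernik in the metrical theory of Diophantine approximation}, arXiv:0802.1910 (2008).

\bibitem{BKM}
Bernik, Kleinbock, Margulis, \emph{Khintchine-type theorems on manifolds: the convergence case for standard and multiplicative versions}, IMRN 2001.

\end{thebibliography}
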